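\title{Every isometry between noncommutative $L^p$ spaces is typical}

\begin{abstract}
Let $\mathcal M$ and $\mathcal N$ be arbitrary von Neumann algebras and let $1\le p<\infty$, $p\ne2$. We prove that every linear isometry $T:L^p(\mathcal M)\to L^p(\mathcal N)$ between Haagerup $L^p$ spaces, surjective or not, is typical: there are a normal Jordan $*$-monomorphism $J:\mathcal M\to\mathcal N$, a partial isometry $w\in\mathcal N$ with $w^*w=J(1)$ and a normal positive projection $P:\mathcal N\to J(\mathcal M)$ such that $T(\varphi^{1/p})=w(\varphi\circ J^{-1}\circ P)^{1/p}$ for all $\varphi\in\mathcal M_*^+$. The proof builds two Jordan maps from the supports of the values of $T$, splits $T$ into a bimodule map and an anti-bimodule map, and identifies each part by modular theory. As a supplement we parametrize all such isometries by a homomorphism, an antihomomorphism, two conditional expectations, a central weight and a partial isometry, and we show that the range is contractively complemented for $1<p<\infty$.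
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathcal M$ and $\mathcal N$ be von Neumann algebras and let $1\le p<\infty$. We write $L^p(\mathcal M)$ for the Haagerup $L^p$ space, whose construction is recalled in Section~\ref{sec:background}. Each normal positive functional $\varphi\in\mathcal M_*^+$ has a $p$-th root $\varphi^{1/p}\in L^p(\mathcal M)$ of norm $\|\varphi\|^{1/p}$; these roots are exactly the positive elements of $L^p(\mathcal M)$, and every element of $L^p(\mathcal M)$ is a linear combination of four of them. For the matrix algebra $\mathbb M_n=M_n(\mathbb C)$ the space $L^p(\mathbb M_n)$ is $\mathbb M_n$ with the norm $\operatorname{Tr}(|x|^p)^{1/p}$, and if $\varphi=\operatorname{Tr}(D\,\cdot)$ then $\varphi^{1/p}=D^{1/p}$.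

An \emph{$L^p$ isometry} is a linear isometric map $T:L^p(\mathcal M)\to L^p(\mathcal N)$, not necessarily surjective, where $1\le p<\infty$ and $p\ne2$. We want to know to what extent such a map comes from a relation between the algebras $\mathcal M$ and $\mathcal N$. A \emph{Jordan $*$-homomorphism} is a $*$-preserving linear map $J$ with $J(a^2)=J(a)^2$ for all $a$; an injective one is a \emph{Jordan $*$-monomorphism}.

\begin{definition}\label{def:typical}
An $L^p$ isometry $T:L^p(\mathcal M)\to L^p(\mathcal N)$ is \emph{typical} if there are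
\begin{enumerate}
\item a normal Jordan $*$-monomorphism $J:\mathcal M\to\mathcal N$,
\item a partial isometry $w\in\mathcal N$ with $w^*w=J(1)$,
\item a normal positive projection $P:\mathcal N\to J(\mathcal M)$, not necessarily faithful (that is, a normal positive linear map onto $J(\mathcal M)$ that fixes $J(\mathcal M)$ pointwise),
\end{enumerate}
such that
\[
T(\varphi^{1/p})=w\,(\varphi\circ J^{-1}\circ P)^{1/p}\qquad\text{for all }\varphi\in\mathcal M_*^+ .
\]
\end{definition}

The map $J$ places $\mathcal M$ inside $\mathcal N$, the projection $P$ extends states of $J(\mathcal M)$ to $\mathcal N$, and $w$ is a phase. The following examples show why each ingredient is needed.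

\begin{example}\label{ex:basic}
(a) Let $\mathcal M=\ell^\infty_n$ with minimal projections $\delta_1,\dots,\delta_n$, and let $\mathcal N$ be arbitrary. An $L^p$ isometry preserves orthogonality (fact (F7) below), so the unit vectors $T(\delta_i)$ have polar decompositions $w_i\omega_i^{1/p}$ in which the $\omega_i$ are normal states with mutually orthogonal supports $s(\omega_i)=w_i^*w_i$, and the projections $w_iw_i^*$ are mutually orthogonal too. Put $J(\delta_i)=s(\omega_i)$, $w=\sum w_i$ and $P(y)=\sum\omega_i(y)s(\omega_i)$. If $\varphi(\delta_i)=t_i$, then $\varphi\circ J^{-1}\circ P=\sum t_i\omega_i$ and $T(\varphi^{1/p})=\sum t_i^{1/p}w_i\omega_i^{1/p}=w(\sum t_i\omega_i)^{1/p}$. So $T$ is typical.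

(b) Let $\mu\in\mathbb M_j$ be positive and invertible with $\operatorname{Tr}\mu=1$, and let $T(x)=x\otimes\mu^{1/p}$ from $L^p(\mathbb M_n)$ to $L^p(\mathbb M_n\otimes\mathbb M_j)$. Then $T$ is typical with $J(a)=a\otimes1$, $w=1$ and $P(y)=(\mathrm{id}\otimes\operatorname{Tr}(\mu\,\cdot))(y)\otimes1$, because $\varphi\circ J^{-1}\circ P$ has density $D\otimes\mu$ when $\varphi$ has density $D$. Here $J$ is multiplicative and $P$ is a conditional expectation.

(c) Let $0<\lambda<1$ and $T_\lambda(x)=\lambda^{1/p}x\oplus(1-\lambda)^{1/p}x^t$ from $L^p(\mathbb M_n)$ to $L^p(\mathbb M_n\oplus\mathbb M_n)$, where $x^t$ is the transpose. This is an isometry, since $x$ and $x^t$ have the same singular values. It is typical with $J(a)=a\oplus a^t$, $w=1$ and $P(y_1\oplus y_2)=J(\lambda y_1+(1-\lambda)y_2^t)$, because $\varphi\circ J^{-1}\circ P$ has density $\lambda D\oplus(1-\lambda)D^t$. For $n\ge2$ the range of $J$ is not an algebra, as $J(e_{12})J(e_{21})=e_{11}\oplus e_{22}$ is not of the form $a\oplus a^t$.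 This is why Definition~\ref{def:typical} speaks of Jordan maps and positive projections.

(d) For $p=2$ the formula fails. If $\mathcal M=\mathcal N=\ell^\infty_2$, then $J$ permutes $\delta_1,\delta_2$ and $P$ is the identity, so a map given by the formula sends $\delta_1$ to a multiple of $\delta_1$ or $\delta_2$; a rotation of $\ell_2^2$ by $\pi/4$ does not.
\end{example}

When $P(1)=J(1)$, the functional $\varphi\circ J^{-1}\circ P$ vanishes on $1-J(1)$, so that $|T(\varphi^{1/p})|=(\varphi\circ J^{-1}\circ P)^{1/p}$. Typicality then contains the assertion that $\varphi\mapsto|T(\varphi^{1/p})|^p$ is additive, although $\varphi\mapsto\varphi^{1/p}$ is not additive for $p>1$. It is known that an $L^p$ isometry is typical if $\mathcal M$ is semifinite, if $T$ is surjective, or if $p=1$. These cases and the examples suggest a positive answer to the following question, posed in \cite{Sherman}: \emph{is every $L^p$ isometry typical?} We show that it is. The proof does not use the known cases.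

\begin{theorem}\label{thm:main}
Let $\mathcal M,\mathcal N$ be von Neumann algebras, let $1\le p<\infty$, $p\ne2$, and let $T:L^p(\mathcal M)\to L^p(\mathcal N)$ be a linear isometry. Then $T$ is typical, and $P$ can be chosen with $P(1)=J(1)$.
\end{theorem}

The proof shows that every $L^p$ isometry is assembled, as in Example~\ref{ex:basic}(c), from a multiplicative part and an antimultiplicative part, each of the kind seen in Example~\ref{ex:basic}(b). The next theorem, which is not needed for Theorem~\ref{thm:main}, makes this precise. We write $s(d)$ for the support projection of a positive element $d$.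

\begin{theorem}\label{thm:structure}
Let $1\le p<\infty$, $p\ne2$. The $L^p$ isometries $L^p(\mathcal M)\to L^p(\mathcal N)$ are exactly the maps obtained as follows. The data are:
\begin{itemize}
\item mutually orthogonal projections $q_1,q_2\in\mathcal N$;
\item a normal unital $*$-homomorphism $\pi:\mathcal M\to q_1\mathcal Nq_1$ and a normal unital $*$-antihomomorphism $\rho:\mathcal M\to q_2\mathcal Nq_2$, with kernels $\mathcal M(1-c_\pi)$ and $\mathcal M(1-c_\rho)$ for central projections $c_\pi,c_\rho$;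
\item faithful normal conditional expectations $E_1:q_1\mathcal Nq_1\to\pi(\mathcal M)$ and $E_2:q_2\mathcal Nq_2\to\rho(\mathcal M)$;
\item a central element $d\in\mathcal M$ with $0\le d\le1$, $s(d)=c_\pi$ and $s(1-d)=c_\rho$;
\item a partial isometry $w\in\mathcal N$ with $w^*w=q_1+q_2$.
\end{itemize}
The map $T$ is the linear extension of
\[
T(\psi^{1/p})=w(\psi\circ Q)^{1/p},\qquad
Q(y)=d\,\pi^{-1}\bigl(E_1(q_1yq_1)\bigr)+(1-d)\,\rho^{-1}\bigl(E_2(q_2yq_2)\bigr),
\]
where $\pi^{-1}:\pi(\mathcal M)\to\mathcal Mc_\pi$ and $\rho^{-1}:\rho(\mathcal M)\to\mathcal Mc_\rho$. Moreover, for $1<p<\infty$ the range of $T$ is contractively complemented.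
\end{theorem}

The proof of Theorem~\ref{thm:main} has four steps. Sections~\ref{sec:supports} and~\ref{sec:jordan} construct two normal Jordan $*$-monomorphisms $J_\ell,J_r$ with $T(ax+xa)=J_\ell(a)T(x)+T(x)J_r(a)$. Section~\ref{sec:split} deduces, by algebra, that $T=T_1+T_2$ where $T_1$ respects the bimodule structure and $T_2$ reverses it. Section~\ref{sec:bimodule} determines bimodule maps by modular theory when the domain algebra has a faithful normal state. Section~\ref{sec:proof} applies this to corners of $\mathcal M$ and glues. Theorem~\ref{thm:structure} is proved in Section~\ref{sec:structure}. Zero algebras and zero maps are allowed throughout; in those degenerate cases the assertions are trivial.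

\section{A rehearsal with matrices}\label{sec:matrices}

Let $\mathcal M=\mathbb M_n$ and $\mathcal N=\mathbb M_m$. Write $\ell(x)$ and $r(x)$ for the left and right supports of a matrix $x$ (the projections onto the ranges of $x$ and $x^*$), and $x\perp y$ if $x^*y=xy^*=0$, that is, if $\ell(x)\ell(y)=0=r(x)r(y)$. We use the fact, recalled in (F7), that an $L^p$ isometry $T$ preserves $\perp$.

\subsection*{Finding the Jordan maps}
With a trace at hand this is quick. Put $K=T(1)$. For a projection $e$ we have $e\perp1-e$, hence $T(e)\perp T(1-e)$ and $K=T(e)+T(1-e)$, so that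
\[
T(e)=K\,r(T(e))=\ell(T(e))\,K,\qquad r(T(e))\le r(K).
\]
Since projections span $\mathbb M_n$ and $K$ is injective on the range of $r(K)$, each $a$ has a unique $J_r(a)\in r(K)\mathbb M_mr(K)$ with $KJ_r(a)=T(a)$. The map $J_r$ is linear and sends orthogonal projections to orthogonal projections, so it is a Jordan $*$-homomorphism by the spectral theorem. Left supports give a second map $J_\ell$. Two maps are needed: for $T(x)=ux$ with $u$ unitary, $J_r(a)=a$ and $J_\ell(a)=uau^*$.

This argument uses a positive element of $L^p(\mathcal M)$, namely $1$, that commutes with all projections. For a general positive $h$ we have $eh\perp(1-e)h$ only if $eh^2(1-e)=0$, that is, only if $e$ commutes with $h$. An algebra without a trace has no nonzero $h$ commuting with all projections. We shall therefore attach to $e$ the supports of $T$ on the \emph{whole corner} $eL^p(\mathcal M)e$. The price is that additivity in $e$ is no longer evident: the corner of $e+e'$ contains the off-diagonal elements $exe'$, and we must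 show that their images have no new supports. In Example~\ref{ex:basic}(c) with $n=2$, the images of $e_{11}$ and $e_{22}$ have left and right supports $f_1=e_{11}\oplus e_{11}$ and $f_2=e_{22}\oplus e_{22}$, and
\[
T_\lambda(e_{12})=\lambda^{1/p}e_{12}\oplus0+0\oplus(1-\lambda)^{1/p}e_{21}=f_1T_\lambda(e_{12})f_2+f_2T_\lambda(e_{12})f_1 .
\]
The image is again off-diagonal, and both off-diagonal corners occur; the first term belongs to the multiplicative part of $T_\lambda$, the second to the antimultiplicative part. Lemma~\ref{lem:offdiag} shows that this picture is general.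

\subsection*{Identifying a bimodule map}
Let $\alpha,\beta:\mathbb M_n\to\mathbb M_m$ be $*$-homomorphisms and let $S:\mathbb M_n\to\mathbb M_m$ be linear with $S(axb)=\alpha(a)S(x)\beta(b)$. To imitate the situation without a trace we evaluate $S$ at an arbitrary positive invertible matrix $h$. Let $K=S(h)=uk$ be the polar decomposition, and assume $\ell(K)=\alpha(1)$ and $r(K)=\beta(1)=q\neq0$, so that $k$ and $\beta(h)$ are invertible in $q\mathbb M_mq$. Applying $S$ to $ha=(hah^{-1})h$ gives $K\beta(a)=\alpha(hah^{-1})K$. Taking adjoints and putting $b=h^{-1}a^*h$ gives $\beta(hbh^{-1})K^*=K^*\alpha(b)$. The two relations eliminate $\alpha$: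
\begin{equation}\label{eq:matrixrel}
k^2\beta(a)=K^*K\beta(a)=K^*\alpha(hah^{-1})K=\beta(h^2ah^{-2})k^2 .
\end{equation}
For $a=h$ this says that $k^2$, hence $k$, commutes with $\beta(h)$. So $\gamma=\beta(h)^{-1}k$ is positive, and \eqref{eq:matrixrel} says that $\gamma^2$, hence $\gamma$, commutes with $\beta(\mathbb M_n)$. From $k=\beta(h)\gamma$ we get
\begin{equation}\label{eq:matrixmod}
k\beta(a)=\beta(hah^{-1})k,\qquad k^{ipt}\beta(a)k^{-ipt}=\beta(h^{ipt}ah^{-ipt})\quad(t\in\mathbb R).
\end{equation}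
Comparing $K\beta(a)=\alpha(hah^{-1})uk$ with $uk\beta(a)=u\beta(hah^{-1})k$ gives $\alpha(b)u=u\beta(b)$ for all $b$, and so $S(ah)=\alpha(a)uk=u\beta(ah)\gamma$. Thus $S(x)=u\beta(x)\gamma$. Writing $q\mathbb M_mq=\mathbb M_n\otimes\mathbb M_j$ with $\beta(a)=a\otimes1$ and $\gamma=1\otimes\mu^{1/p}$, we find $S(x)=u(x\otimes\mu^{1/p})$: up to the phase $u$ and the scalar $(\operatorname{Tr}\mu)^{1/p}$, this is Example~\ref{ex:basic}(b).

In general $h$ does not belong to $\mathcal M$, and $\beta(h)$ has no meaning. But $h^{ipt}ah^{-ipt}$ is the modular group of the functional $h^p$, so \eqref{eq:matrixrel} and \eqref{eq:matrixmod} keep their meaning. Relation \eqref{eq:matrixrel} is the second formula of \eqref{eq:matrixmod} at the single imaginary time $t=-2i/p$. Section~\ref{sec:bimodule} passes from this one time to all real times by Liouville's theorem; invariance of $\beta(\mathcal M)$ under a modular group is then exactly what produces a conditional expectation.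

\section{Background}\label{sec:background}

Throughout, $A$ and $B$ denote von Neumann algebras, $Z(A)$ is the center, $[a,b]=ab-ba$, and $p'$ is the exponent conjugate to $p$.

\subsection{Von Neumann algebras and Jordan maps}\label{sub:vn}
The weak$^*$ topology is the $\sigma$-weak topology. A positive map is \emph{normal} if it is weak$^*$ continuous, equivalently if it preserves suprema of bounded increasing nets. A positive functional that is completely additive on orthogonal families of projections is normal. Every weak$^*$-closed two-sided ideal of $A$ is $Az$ for a central projection $z$. The range of a normal $*$-homomorphism or $*$-antihomomorphism is a von Neumann algebra. Call an element \emph{simple} if it is Hermitian with finite spectrum; every Hermitian $a\in A$ is a norm limit of simple elements of the abelian von Neumann algebra generated by $a$, so projections span a norm dense subspace of $A$.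

A Jordan $*$-homomorphism $J$ is positive, sends projections to projections, and satisfies $J(ab+ba)=J(a)J(b)+J(b)J(a)$ by polarization. The identity
\begin{equation}\label{eq:triple}
2axa=a(ax+xa)+(ax+xa)a-(a^2x+xa^2),
\end{equation}
valid in any bimodule, then gives $J(aba)=J(a)J(b)J(a)$.

A \emph{conditional expectation} from $B$ onto a von Neumann subalgebra $A$ with the same unit is a positive projection $E:B\to A$ with $E(aya')=aE(y)a'$ for $a,a'\in A$. By \emph{Tomiyama's theorem}, every projection of norm one from $B$ onto $A$ is a conditional expectation. By \emph{Takesaki's theorem}, if $\omega\in B_*^+$ is faithful and its modular group $\sigma^\omega$ leaves $A$ invariant, there is a faithful normal conditional expectation $E:B\to A$ with $\omega\circ E=\omega$.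

\subsection{Haagerup spaces}
Fix a faithful normal semifinite weight on $A$ with modular group $\sigma$. The crossed product $\mathcal R=A\rtimes_\sigma\mathbb R$ is generated by $A$ and unitaries $\lambda(t)$ with $\lambda(t)a\lambda(t)^*=\sigma_t(a)$. It carries the dual action $\theta$, which fixes $A$ and has $\theta_s(\lambda(t))=e^{-ist}\lambda(t)$, and a faithful normal semifinite trace $\tau$ with $\tau\circ\theta_s=e^{-s}\tau$. The $\tau$-measurable operators affiliated with $\mathcal R$ are closed and densely defined, and they form a $*$-algebra under the strong sum and strong product (closures of the ordinary sum and product); all sums and products below are strong. If one $\tau$-measurable operator extends another, the two coincide. For $0<s\le\infty$, $L^s(A)$ consists of the $\tau$-measurable $x$ with $\theta_t(x)=e^{-t/s}x$ for all $t$, and $L^\infty(A)=A$. There is a linear order isomorphism $\psi\mapsto D_\psi$ of $A_*$ onto $L^1(A)$; with $\mathrm{tr}(D_\psi)=\psi(1)$ one has $\psi(a)=\mathrm{tr}(D_\psi a)$,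 $\|x\|_s=\mathrm{tr}(|x|^s)^{1/s}$, and $\psi^{1/s}=D_\psi^{1/s}$ for $\psi\in A_*^+$. Up to canonical isomorphism nothing depends on the weight.

\medskip\noindent\textbf{(F1) Duality.} H\"older's inequality holds: $\|xy\|_r\le\|x\|_s\|y\|_{s'}$ if $1/r=1/s+1/s'$. For $1\le p<\infty$, $x\in L^p(A)$, $y\in L^{p'}(A)$ we have $\mathrm{tr}(xy)=\mathrm{tr}(yx)$, and this pairing identifies $L^p(A)^*$ with $L^{p'}(A)$. For $1<p<\infty$ the space $L^p(A)$ is uniformly convex, hence strictly convex. On the Hilbert space $L^2(A)$, the bounded operators commuting with all right multiplications by elements of $A$ are the left multiplications by elements of $A$.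

\medskip\noindent\textbf{(F2) Supports.} Each $x\in L^s(A)$ has a unique polar decomposition $x=v|x|$ with $v\in A$ and $v^*v=s(|x|)$. The supports $\ell(x)=vv^*$ and $r(x)=v^*v$ are the smallest projections of $A$ with $\ell(x)x=x=xr(x)$, and $s(\psi^{1/s})=s(\psi)$. For a projection $e\in A$ we have $eL^s(A)e=L^s(eAe)$, a functional $\theta\in(eAe)_*^+$ being identified with $\theta(e\cdot e)\in A_*^+$. We use the following \emph{cancellation rule}: $K^*Z=0$ implies $\ell(K)Z=0$, and $KZ=0$ implies $r(K)Z=0$; by taking adjoints, $ZK=0$ implies $Z\ell(K)=0$. For the first, multiply by the polar part of $K$ to get $|K^*|Z=0$, then by the bounded operator $g_n(|K^*|)$ with $g_n(t)=t^{-1}1_{[1/n,n]}(t)$, and let $n\to\infty$; the second is the first for $K^*$. Elements of $Z(A)$ are fixed by $\sigma$, so they are central in $\mathcal R$ and commute with $L^s(A)$; hence $(\psi(d\,\cdot))^{1/s}=d^{1/s}\psi^{1/s}$ and $|d^{1/s}x|=d^{1/s}|x|$ for $0\le d\in Z(A)$.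

\medskip\noindent\textbf{(F3) Continuity.} Let $1\le p<\infty$ and $x\in L^p(A)$. The maps $a\mapsto ax$ and $a\mapsto xa$ are continuous from the weak$^*$ topology to the weak topology, because $\mathrm{tr}(axy)=\mathrm{tr}(a(xy))$ with $xy\in L^1(A)$ for $y\in L^{p'}(A)$, and $\mathrm{tr}(xay)=\mathrm{tr}(a(yx))$. If projections $e_F$ increase to $e$, then $e_Fx\to ex$ in norm. Indeed, with $g_F=e-e_F$ we have $g_Fx\to0$ weakly, so by Mazur's theorem some convex combination $\sum\lambda_ig_{F_i}x$ has norm less than $\varepsilon$, and $g_Fx=g_F\sum\lambda_ig_{F_i}x$ has norm less than $\varepsilon$ as soon as $F$ dominates all $F_i$. Taking adjoints, $xe_F\to xe$, and so $e_Fxe_F\to exe$ in norm.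

\medskip\noindent\textbf{(F4) Modular theory.} Let $\chi\in A_*^+$ be faithful, $\sigma=\sigma^\chi$, $D=D_\chi$, $h=\chi^{1/p}$. Then $Ah$ and $hA$ are dense in $L^p(A)$, and $D^{it}aD^{-it}=\sigma_t(a)$. An element $a$ is \emph{entire} if $t\mapsto\sigma_t(a)$ extends to an entire function $w\mapsto\sigma_w(a)$ with values in $A$. The entire elements form a weak$^*$-dense $*$-algebra $A_a$, invariant under all $\sigma_w$, with $\sigma_w\sigma_{w'}=\sigma_{w+w'}$ and $\sigma_w(a)^*=\sigma_{\bar w}(a^*)$. For $a\in A_a$ and $s>0$,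
\[
D^sa=\sigma_{-is}(a)D^s,\qquad\text{in particular}\qquad ha=\sigma_{-i/p}(a)h .
\]
The function $w\mapsto\sigma_w(a)$ is bounded on horizontal strips of finite width, since $\|\sigma_{s+it}(a)\|=\|\sigma_{it}(a)\|$.

\medskip\noindent\textbf{(F5) Expected subalgebras} \cite[\S2]{JX}. Let $E:B\to A$ be a normal conditional expectation and $\omega=\omega\circ E$ a faithful normal positive functional on $B$. Then $\sigma^\omega|_A=\sigma^{\omega|_A}$, and the subalgebra of $B\rtimes_{\sigma^\omega}\mathbb R$ generated by $A$ and $\lambda(\mathbb R)$ is $A\rtimes\mathbb R$. The dual action restricts; the dual weight $\hat\omega=\omega\circ\int\theta_s(\cdot)\,ds$ restricts to the dual weight of $\omega|_A$; the density $D_\omega$, given by $D_\omega^{it}=\lambda(t)$, is the same for both algebras; hence the trace $\hat\omega(D_\omega^{-1}\,\cdot)$ restricts as well. So $L^s(A)\subset L^s(B)$ isometrically, compatibly with products, adjoints, powers and $\mathrm{tr}$. Under this inclusion $\theta^{1/s}$ becomes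 $(\theta\circ E)^{1/s}$ for $\theta\in A_*^+$. To see this, note that for $a\in A$, $y\in B$,
\[
\mathrm{tr}(aD_\omega y)=\omega(ya)=\omega(E(y)a)=\mathrm{tr}(aD_\omega E(y)).
\]
As $AD_\omega$ is dense in $L^1(A)$, we get $\mathrm{tr}(D_\theta y)=\mathrm{tr}(D_\theta E(y))=\theta(E(y))$; so $D_\theta$ represents $\theta\circ E$ on $B$, and we take powers.

\medskip\noindent\textbf{(F6) Opposite algebras and isomorphisms.} There is a canonical positive isometric linear bijection $x\mapsto x^{\mathrm{op}}$ of $L^s(A)$ onto $L^s(A^{\mathrm{op}})$ that preserves adjoints and $\mathrm{tr}$, with $(xy)^{\mathrm{op}}=y^{\mathrm{op}}x^{\mathrm{op}}$ and $(\theta^{1/s})^{\mathrm{op}}=(\theta^{\mathrm{op}})^{1/s}$, where $\theta^{\mathrm{op}}(a^{\mathrm{op}})=\theta(a)$. (The opposite of $A\rtimes_\sigma\mathbb R$, with $A^{\mathrm{op}}$, the unitaries $\lambda(t)^{\mathrm{op}}$ and the same dual action, is $A^{\mathrm{op}}\rtimes\mathbb R$ for $\sigma^{\chi^{\mathrm{op}}}_t(a^{\mathrm{op}})=\sigma_{-t}(a)^{\mathrm{op}}$.)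 A $*$-isomorphism of von Neumann algebras induces isometries of the $L^s$ spaces compatible with all the structure.

\medskip\noindent\textbf{(F7) Orthogonality.} Write $x\perp y$ if $x^*y=xy^*=0$; by cancellation this means $\ell(x)\ell(y)=0=r(x)r(y)$. If $x\perp y$, then $|x+y|^2=|x|^2+|y|^2$ with $|x||y|=0$, so $|x+y|^s=|x|^s+|y|^s$ for $s>0$; supports and polar parts add, and $\|x+y\|_p^p=\|x\|_p^p+\|y\|_p^p$. In particular $(\varphi+\psi)^{1/p}=\varphi^{1/p}+\psi^{1/p}$ if $s(\varphi)s(\psi)=0$. For $p\ne2$ orthogonality is a metric notion \cite[Appendix]{RX}: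
\[
\|x+y\|_p^p+\|x-y\|_p^p=2\bigl(\|x\|_p^p+\|y\|_p^p\bigr)\iff x\perp y .
\]
Hence \emph{an $L^p$ isometry preserves $\perp$}. This is the only place where $p\ne2$ is used; for $p=2$ the left side is the parallelogram law and holds for all $x,y$.

\subsection{Two structure theorems}
An algebra is of \emph{type $I_2$} if it is isomorphic to $M_2(C)$ with $C$ abelian.

\medskip\noindent\textbf{(F8)} \cite{BW} If $A$ has no type $I_2$ direct summand, then every bounded map $\mu$ from the projections of $A$ to a Banach space with $\mu(e+e')=\mu(e)+\mu(e')$ for $ee'=0$ extends to a bounded linear map on $A$.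

\medskip\noindent\textbf{(F9)} \cite{Stormer} If $J:A\to B(H)$ is a Jordan $*$-homomorphism of a C$^*$-algebra, there is a projection $z$ in the center of $J(A)''$ such that $zJ$ is a homomorphism and $(1-z)J$ is an antihomomorphism.

\medskip
From now on $T:X\to Y$ is an $L^p$ isometry, $X=L^p(\mathcal M)$, $Y=L^p(\mathcal N)$, and $\mathcal N$ acts on a Hilbert space $H$. For a projection $e$ we put $e^\perp=1-e$.

\section{Off-diagonal elements and the support maps}\label{sec:supports}

Let $e,e'$ be orthogonal projections and $x\in eXe'$. The element $x$ is orthogonal to neither $|x^*|\in eXe$ nor $|x|\in e'Xe'$, so (F7) gives no direct relation between $T(x)$ and the diagonal corners. The remedy is that the polar part of $x$ generates a copy of $\mathbb M_2$ that commutes with $|x^*|+|x|$. On this copy the tracial argument of Section~\ref{sec:matrices} is available, and the many projections of $\mathbb M_2$ tie $T(x)$ to $T|x^*|$ and $T|x|$.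

\begin{lemma}\label{lem:offdiag}
Let $e,e'\in\mathcal M$ be orthogonal projections and $0\ne x\in eXe'$. Put $l_1=\ell(T|x^*|)$, $r_1=r(T|x^*|)$, $l_2=\ell(T|x|)$, $r_2=r(T|x|)$. Then
\[
T(x)=l_1T(x)r_2+l_2T(x)r_1 .
\]
\end{lemma}

\begin{proof}
Let $x=v|x|$ be the polar decomposition. Then $v=eve'$, so $v^2=0$, and $v_{11}=vv^*$, $v_{12}=v$, $v_{21}=v^*$, $v_{22}=v^*v$ are matrix units. Thus $\kappa(a)=\sum a_{ij}v_{ij}$ is a $*$-homomorphism $\mathbb M_2\to\mathcal M$. Put $b_0=|x^*|+|x|=v|x|v^*+|x|$. From $|x|=v^*v|x|=|x|v^*v$ and $v^2=0$ we get $vb_0=v|x|=b_0v$, and taking adjoints shows that $b_0$ commutes with $\kappa(\mathbb M_2)$. Define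
\[
R(a)=T(\kappa(a)b_0)\quad(a\in\mathbb M_2),\qquad K=R(1),\qquad y=R(e_{12}).
\]
Since $vv^*|x|=0$ and $v^*v|x^*|=0$, we have $R(e_{11})=T|x^*|$, $R(e_{22})=T|x|$ and $y=T(x)$.

Let $q\in\mathbb M_2$ be a projection. As $b_0$ commutes with $\kappa(q)$, we have $\kappa(q)b_0\perp\kappa(1-q)b_0$, hence $R(q)\perp R(1-q)$ by (F7). Since $K=R(q)+R(1-q)$, it follows that $K^*R(q)=R(q)^*R(q)$, $\ell(R(q))\le\ell(K)$ and $r(R(q))\le r(K)$. Projections span $\mathbb M_2$, so $\ell(R(a))\le\ell(K)$ and $r(R(a))\le r(K)$ for all $a$. A Hermitian $a\in\mathbb M_2$ has the form $\lambda q+\mu(1-q)$ with $\lambda,\mu$ real, and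
\[
R(a)^*R(a)=\lambda^2R(q)^*R(q)+\mu^2R(1-q)^*R(1-q)=K^*R(a^2).
\]
Polarization gives $R(a)^*R(b)+R(b)^*R(a)=K^*R(ab+ba)$ for Hermitian $a,b$. The map $a\mapsto R(a^*)^*$ is complex linear and equals $R(a)^*$ for Hermitian $a$, so
\begin{equation}\label{eq:polarized}
R(a^*)^*R(b)+R(b^*)^*R(a)=K^*R(ab+ba)\qquad(a,b\in\mathbb M_2).
\end{equation}
For $a=1$, $b=e_{12}$ this gives $R(e_{21})^*K=K^*y$. For $a=e_{11}$, $b=e_{12}$ it gives
\[
R(e_{11})^*y+R(e_{21})^*R(e_{11})=K^*y .
\]
Since $R(e_{11})\perp R(e_{22})$, we have $R(e_{11})=l_1K=Kr_1$, $\ell(K)=l_1+l_2$ and $r(K)=r_1+r_2$. Therefore $R(e_{11})^*y=K^*l_1y$ and $R(e_{21})^*R(e_{11})=R(e_{21})^*Kr_1=K^*yr_1$, and the last display becomes $K^*Z=0$ with $Z=l_1y+yr_1-y$. As $\ell(K)Z=Z$, cancellation gives $y=l_1y+yr_1$. Multiplying by $l_1$ on the left and $r_1$ on the right gives $l_1yr_1=2l_1yr_1$, so $l_1yr_1=0$; multiplying by $l_2$ and $r_2$ gives $l_2yr_2=0$. Finally $y=(l_1+l_2)y(r_1+r_2)=l_1yr_2+l_2yr_1$.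
\end{proof}

For a projection $e\in\mathcal M$ put
\[
f_\ell(e)=\bigvee\{\ell(Tx):x\in eXe\},\qquad f_r(e)=\bigvee\{r(Tx):x\in eXe\}.
\]
These projections of $\mathcal N$ increase with $e$, and $T(eXe)\subset f_\ell(e)Yf_r(e)$. The letter $f$ stands for either map.

\begin{lemma}\label{lem:support}
\begin{enumerate}
\item[(a)] The maps $f_\ell,f_r$ send orthogonal families of projections to orthogonal families, $f(\sum e_i)=\sum f(e_i)$ for such families, and $f(e)\ne0$ if $e\ne0$.
\item[(b)] For every projection $e\in\mathcal M$ and $x\in X$,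
\[
T(exe)=f_\ell(e)T(x)f_r(e),\qquad T(ex+xe)=f_\ell(e)T(x)+T(x)f_r(e).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $ee'=0$. If $x\in eXe$ and $x'\in e'Xe'$, then $x\perp x'$, so $Tx\perp Tx'$; taking suprema, $f(e)f(e')=0$. If $x\in eXe'$, then $|x^*|\in eXe$ and $|x|\in e'Xe'$, so Lemma~\ref{lem:offdiag} gives
\begin{equation}\label{eq:corner}
T(eXe')\subset f_\ell(e)Yf_r(e')+f_\ell(e')Yf_r(e).
\end{equation}
The space $(e+e')X(e+e')$ is the sum of its four corners, and by \eqref{eq:corner}, used for $(e,e')$ and $(e',e)$, all four are mapped to elements with left support under $f_\ell(e)+f_\ell(e')$ and right support under $f_r(e)+f_r(e')$. Hence $f(e+e')\le f(e)+f(e')$; the reverse inequality is monotonicity.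

Let $e=\sum e_i$, let $e_F$ be the finite partial sums, and put $g_\ell=\sum f_\ell(e_i)$, $g_r=\sum f_r(e_i)$. For $x\in eXe$ we have $T(e_Fxe_F)=g_\ell T(e_Fxe_F)g_r$ by finite additivity, and $e_Fxe_F\to x$ by (F3); so $Tx=g_\ell(Tx)g_r$. Thus $f(e)\le\sum f(e_i)$, and again the reverse is monotonicity. If $e\ne0$, then $eXe=L^p(e\mathcal Me)\ne0$ and $T$ is injective, so $f(e)\ne0$.

(b) Write $x=exe+o+e^\perp xe^\perp$ with $o=exe^\perp+e^\perp xe$. Then $T(exe)\in f_\ell(e)Yf_r(e)$ and $T(e^\perp xe^\perp)\in f_\ell(e^\perp)Yf_r(e^\perp)$, while $T(o)=y_1+y_2$ with $y_1\in f_\ell(e)Yf_r(e^\perp)$, $y_2\in f_\ell(e^\perp)Yf_r(e)$ by \eqref{eq:corner}. Since $f(e)f(e^\perp)=0$,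
\[
f_\ell(e)T(x)=T(exe)+y_1,\qquad T(x)f_r(e)=T(exe)+y_2,\qquad f_\ell(e)T(x)f_r(e)=T(exe).
\]
The sum of the first two is $2T(exe)+T(o)=T(ex+xe)$.
\end{proof}

\section{The Jordan maps}\label{sec:jordan}

We want to extend $f_\ell$ and $f_r$ linearly. Fact (F8) does this away from type $I_2$. There additivity alone cannot suffice: the rank-one projections of $\mathbb M_2$ form a sphere on which $q\mapsto1-q$ is the antipodal map, the only nontrivial relation is $f(q)+f(1-q)=f(1)$, and any self-map of the sphere commuting with the antipode satisfies it. But type $I_2$ algebras have enough traces, so the argument of Section~\ref{sec:matrices} lets us borrow linearity from $T$.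

\begin{proposition}\label{prop:jordan}
The maps $f_\ell,f_r$ extend to normal Jordan $*$-monomorphisms $J_\ell,J_r:\mathcal M\to\mathcal N$, and for $a,b\in\mathcal M$, $c\in Z(\mathcal M)$, $x\in X$,
\begin{align}
T(ax+xa)&=J_\ell(a)T(x)+T(x)J_r(a),\label{eq:jordan}\\
T(axb+bxa)&=J_\ell(a)T(x)J_r(b)+J_\ell(b)T(x)J_r(a),\label{eq:bilinear}\\
T(cx)&=J_\ell(c)T(x)=T(x)J_r(c).\label{eq:central}
\end{align}
\end{proposition}

\begin{proof}
\emph{Decomposition.} Write $\mathcal M=\mathcal Mc_0\oplus M_2(C)$, where $\mathcal Mc_0$ has no type $I_2$ summand and $C$ is abelian. By Zorn's lemma there is a maximal family of normal states $\phi_j$ of $C$ with mutually orthogonal supports, and by maximality the supports add up to $1$. This gives central projections $c_j$ of $\mathcal M$ with $c_0+\sum_jc_j=1$ such that $\mathcal Mc_j=M_2(Cs(\phi_j))$ carries the faithful normal tracial functional $\varphi_j=\operatorname{Tr}\otimes\phi_j$.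

\emph{Linear extension on $\mathcal Mc_0$.} The map $f$ is bounded by $1$ and finitely additive, so (F8) gives a bounded linear extension $J$.

\emph{Linear extension on $\mathcal Mc_j$.} The modular group of $\varphi_j$ is trivial, so $h=\varphi_j^{1/p}$ commutes with $\mathcal Mc_j$ by (F4). Put $K=T(h)$. For a projection $e\le c_j$ we have $h=ehe+(c_j-e)h(c_j-e)$, and the images of the two terms lie in $f_\ell(e)Yf_r(e)$ and $f_\ell(c_j-e)Yf_r(c_j-e)$. Hence
\begin{equation}\label{eq:tracial}
T(eh)=Kf_r(e)=f_\ell(e)K .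
\end{equation}
In particular $T(eh)=\ell(K)T(eh)r(K)$. The elements $eh$ span a dense subspace of $L^p(\mathcal Mc_j)=c_jXc_j$ by (F4), so $f_\ell(c_j)=\ell(K)$ and $f_r(c_j)=r(K)$. By cancellation, an element $y\in r(K)\mathcal Nr(K)$ is determined by $Ky$, and an element $y\in\ell(K)\mathcal N\ell(K)$ is determined by $yK$.

For a simple element $a=\sum\lambda_ie_i$ of $\mathcal Mc_j$ with orthogonal projections $e_i$ put $J(a)=\sum\lambda_if(e_i)$. By \eqref{eq:tracial},
\begin{equation}\label{eq:tracial2}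
KJ_r(a)=T(ah)=J_\ell(a)K,
\end{equation}
so $J(a)$ does not depend on the representation. Two commuting simple elements can be written $\sum\lambda_ie_i$ and $\sum\lambda_i'e_i$ with the same nonzero $e_i$, and then $\|J(a)-J(a')\|\le\max|\lambda_i-\lambda'_i|=\|a-a'\|$. For Hermitian $a\in\mathcal Mc_j$ take commuting simple $a_n\to a$ in norm. Then $J(a_n)$ converges in norm to an element $J(a)\in f(c_j)\mathcal Nf(c_j)$ with $\|J(a)\|\le\|a\|$, and \eqref{eq:tracial2} passes to the limit. Since \eqref{eq:tracial2} determines $J(a)$ and $a\mapsto T(ah)$ is linear, $J$ is well defined and real linear on Hermitian elements. Extend it complex linearly.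

\emph{The Jordan property.} On each summand $\mathcal Mc_i$, $i=0$ or $j$, the map $J$ is bounded, linear and extends $f$. For simple $a=\sum\lambda_ke_k$ the element $J(a)=\sum\lambda_kf(e_k)$ is Hermitian, lies in $f(c_i)\mathcal Nf(c_i)$, and satisfies $J(a^2)=J(a)^2$ and $\|J(a)\|\le\|a\|$, because the $f(e_k)$ are orthogonal projections. By continuity the same holds for all Hermitian $a$. Polarizing, and writing $(a+ib)^2=a^2-b^2+i(ab+ba)$, we see that $J$ is a Jordan $*$-homomorphism of $\mathcal Mc_i$ of norm at most $2$. The projections $f(c_i)$ are orthogonal, so $J(a)=\sum_iJ(ac_i)$ converges strongly and defines a Jordan $*$-homomorphism on $\mathcal M$. It extends $f$, since $f(e)=\sum_if(ec_i)$ by Lemma~\ref{lem:support}(a).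

\emph{Normality and injectivity.} For $\omega\in\mathcal N_*^+$ the positive functional $\omega\circ J$ is completely additive on projections, hence normal; so $J$ is normal. Let $a=a^*$ and $J(a)=0$. For $\varepsilon>0$ the spectral projection $e=1_{[\varepsilon,\infty)}(a^2)$ satisfies $\varepsilon e\le a^2$, so $\varepsilon f(e)\le J(a)^2=0$ and $e=0$ by Lemma~\ref{lem:support}(a). Hence $a=0$. The kernel of $J$ is closed under adjoints, so it is zero.

\emph{The identities.} Formula \eqref{eq:jordan} holds for projections by Lemma~\ref{lem:support}(b), and both sides are linear and norm continuous in $a$. Put $a_\ell=J_\ell(a)$, $a_r=J_r(a)$, $y=T(x)$. By \eqref{eq:triple} and \eqref{eq:jordan},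
\[
2T(axa)=a_\ell(a_\ell y+ya_r)+(a_\ell y+ya_r)a_r-(a_\ell^2y+ya_r^2)=2a_\ell ya_r ,
\]
and replacing $a$ by $a+b$ gives \eqref{eq:bilinear}. If $e$ is a central projection, Lemma~\ref{lem:support}(b) reads $T(ex)=f_\ell(e)yf_r(e)$ and $2T(ex)=f_\ell(e)y+yf_r(e)$. Multiplying the second formula on the left by $f_\ell(e)$ gives $2T(ex)=f_\ell(e)y+T(ex)$, so $T(ex)=f_\ell(e)y$, and then $T(ex)=yf_r(e)$. This is \eqref{eq:central} for projections; linearity and continuity give the rest.
\end{proof}

\section{Splitting into a bimodule map and an anti-bimodule map}\label{sec:split}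

Formula \eqref{eq:bilinear} knows only the symmetrized product $axb+bxa$. To separate the two terms we cut $J_\ell$ and $J_r$ into multiplicative and antimultiplicative parts by (F9). This cuts $T$ into four components; two of them will vanish, and the other two will respect or reverse the bimodule structure. In each case a short computation gives the desired relation for commutators only, and the following lemma does the rest.

\begin{lemma}\label{lem:commutators}
Let $A$ be a von Neumann algebra with no nonzero abelian direct summand. If $R\subset A$ is a weak$^*$-closed subalgebra, not assumed unital or self-adjoint, that contains all commutators $[a,b]$ with $a,b\in A$, then $R=A$.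
\end{lemma}

\begin{proof}
For $r,s\in R$ and $m,m'\in A$,
\[
[r,s]m=[r,sm]-s[r,m]\in R,\qquad m'[r,s]m=\bigl[m',[r,s]m\bigr]+[r,s]mm'\in R .
\]
So the weak$^*$-closed two-sided ideal generated by the elements $[r,s]$ lies in $R$; write it as $Az$ with $z$ central. Then $R(1-z)$ is commutative, and it contains every commutator of $A(1-z)$, because $[a(1-z),b(1-z)]=[a,b](1-z)$. Let $e\in A(1-z)$ be a projection, $e'=1-z-e$, and $y\in A(1-z)$. The elements $eye'=[e,eye']$ and $e'y^*e=[e',e'y^*e]$ are commutators, so they commute: $eye'y^*e=e'y^*eye'$. The left side lies in $eAe$ and the right side in $e'Ae'$, so both vanish, and $eye'=0$. Thus $ey=eye$ for all $y$, and by adjoints $ye=eye$. All projections of $A(1-z)$ are central, so $A(1-z)$ is abelian, $z=1$, and $A=Az\subset R$.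
\end{proof}

For abelian $A$ the lemma fails ($R=0$), and so does the vanishing of mixed components: if $\mathcal M=\mathbb C$, we may declare $J_\ell$ multiplicative and $J_r$ antimultiplicative, and then $T$ itself is a mixed component. We therefore assign the abelian part of $\mathcal M$ to the multiplicative side by hand. Let $g$ be the largest central projection with $g\mathcal M$ abelian (the sum of a maximal orthogonal family of such projections), so that $\mathcal M'=(1-g)\mathcal M$ has no nonzero abelian summand.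

Let $\bullet$ be $\ell$ or $r$. For a projection $e$ we have $f(e)=f(ge)+f(g^\perp e)$ with $f(ge)\le f(g)$, $f(g^\perp e)\le f(g^\perp)$. By linearity and density, $J_\bullet(g\mathcal M)$ and $J_\bullet(\mathcal M')$ lie in the corners of the orthogonal projections $J_\bullet(g)$ and $J_\bullet(1-g)$. For commuting projections, additivity gives $f(e)f(e')=f(ee')$, so $J_\bullet$ is multiplicative on $g\mathcal M$. Apply (F9) to $J_\bullet|_{\mathcal M'}$ acting on $J_\bullet(1-g)H$. Since this map is unital, the bicommutant of its range lies in $J_\bullet(1-g)\mathcal NJ_\bullet(1-g)$. We obtain a projection $z^0_\bullet\le J_\bullet(1-g)$ in $\mathcal N$, commuting with $J_\bullet(\mathcal M')$, such that on $\mathcal M'$ the map $z^0_\bullet J_\bullet$ is a homomorphism and $(J_\bullet(1-g)-z^0_\bullet)J_\bullet$ is an antihomomorphism. Put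
\[
z_\bullet=J_\bullet(g)+z^0_\bullet,\quad\bar z_\bullet=J_\bullet(1)-z_\bullet=J_\bullet(1-g)-z^0_\bullet,\quad\pi_\bullet=z_\bullet J_\bullet,\quad\rho_\bullet=\bar z_\bullet J_\bullet .
\]
The projections $z_\bullet,\bar z_\bullet$ commute with $J_\bullet(\mathcal M)$. The map $\pi_\bullet(a)=J_\bullet(ga)+z^0_\bullet J_\bullet(g^\perp a)$ is a normal $*$-homomorphism, $\rho_\bullet$ is a normal $*$-antihomomorphism, $J_\bullet=\pi_\bullet+\rho_\bullet$, $\pi_\bullet(1)=z_\bullet$ and $\rho_\bullet(1)=\bar z_\bullet$.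

\begin{proposition}\label{prop:split}
Put $T_1(x)=z_\ell T(x)z_r$ and $T_2(x)=\bar z_\ell T(x)\bar z_r$. Then $T=T_1+T_2$,
\[
T_1(x)=z_\ell T(x)=T(x)z_r,\qquad T_2(x)=\bar z_\ell T(x)=T(x)\bar z_r,
\]
and for $a,b\in\mathcal M$, $x\in X$,
\[
T_1(axb)=\pi_\ell(a)T_1(x)\pi_r(b),\qquad T_2(axb)=\rho_\ell(b)T_2(x)\rho_r(a).
\]
\end{proposition}

\begin{proof}
All assertions are linear in $x$, so we treat $x\in gX$ and $x\in g^\perp X$ separately.

Let $x\in gX$. By Lemma~\ref{lem:support}(b), $T(x)=J_\ell(g)T(x)J_r(g)$, so $T(x)=z_\ell T(x)=T(x)z_r=T_1(x)$ and $\bar z_\ell T(x)=T(x)\bar z_r=0$; the same holds for $axb\in gX$. The elements $ga,gb$ are central in $\mathcal M$, so \eqref{eq:central} gives $T(axb)=J_\ell(ga)T(x)J_r(gb)=\pi_\ell(a)T(x)\pi_r(b)$.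

Now let $x$ range over $X'=g^\perp X$; as $axb=(g^\perp a)x(g^\perp b)$ and $T(x)=J_\ell(1-g)T(x)J_r(1-g)$, we may take $a,b,c\in\mathcal M'$, and $1$ denotes the unit of $\mathcal M'$. On $X'$ the map $T$ is the sum of the four components $S(x)=zT(x)z'$ with $z\in\{z^0_\ell,\bar z_\ell\}$ and $z'\in\{z^0_r,\bar z_r\}$. Put $\alpha=zJ_\ell$ and $\beta=z'J_r$ on $\mathcal M'$. Then $\alpha(1)S(x)=S(x)=S(x)\beta(1)$, and \eqref{eq:bilinear} gives
\begin{equation}\label{eq:comp}
S(axb+bxa)=\alpha(a)S(x)\beta(b)+\alpha(b)S(x)\beta(a),\qquad S(cxc)=\alpha(c)S(x)\beta(c).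
\end{equation}
In all cases $S(abxba)=\alpha(a)\alpha(b)S(x)\beta(b)\beta(a)$, by two applications of the second formula. By (F3), boundedness of $S$ and normality of $\alpha$, the maps $c\mapsto S(xc)$, $c\mapsto S(cx)$ and $c\mapsto\alpha(c)S(x)$ are weak$^*$-to-weak continuous; hence the sets $R$ below are weak$^*$ closed.

\emph{Case 1: $\alpha$ multiplicative, $\beta$ antimultiplicative.} Here $S(abxba)=\alpha(ab)S(x)\beta(ab)=S(abxab)$, that is, $S(abx[a,b])=0$. Replacing $a$ by $a+1$ does not change $[a,b]$ and gives $S(bx[a,b])=0$; replacing $b$ by $b+1$ gives $S(x[a,b])=0$. The set $R=\{c:S(xc)=0\text{ for all }x\in X'\}$ is a left ideal, hence a subalgebra, containing all commutators. By Lemma~\ref{lem:commutators}, $1\in R$, so $S=0$.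

\emph{Case 2: $\alpha$ antimultiplicative, $\beta$ multiplicative.} Here $S(abxba)=\alpha(ba)S(x)\beta(ba)=S(baxba)$, that is, $S([a,b]xba)=0$. The same two substitutions give $S([a,b]xb)=0$ and $S([a,b]x)=0$. The right ideal $R=\{c:S(cx)=0\text{ for all }x\in X'\}$ contains all commutators, so $S=0$.

\emph{Case 3: both multiplicative.} Let $\Gamma(a,b;x)=S(axb)-\alpha(a)S(x)\beta(b)$, which is bilinear and, by \eqref{eq:comp}, antisymmetric in $a,b$. The second formula in \eqref{eq:comp} gives
\[
\Gamma(ac,c;x)=S(acxc)-\alpha(a)S(cxc)=\Gamma(a,1;cxc),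
\]
\[
\Gamma(c,ca;x)=S(cxca)-S(cxc)\beta(a)=\Gamma(1,a;cxc).
\]
By antisymmetry $\Gamma(ca,c;x)=-\Gamma(1,a;cxc)=\Gamma(a,1;cxc)=\Gamma(ac,c;x)$, so $\Gamma([a,c],c;x)=0$. Replacing $c$ by $c+1$ gives $\Gamma([a,c],1;x)=0$. The set $R=\{b:\Gamma(b,1;x)=0\text{ for all }x\in X'\}$ is a subalgebra, because $\Gamma(ab,1;x)=\Gamma(a,1;bx)+\alpha(a)\Gamma(b,1;x)$. By Lemma~\ref{lem:commutators}, $R=\mathcal M'$, so $S(ax)=\alpha(a)S(x)$. Antisymmetry gives $\Gamma(1,b;x)=0$, that is, $S(xb)=S(x)\beta(b)$. Together, $S(axb)=\alpha(a)S(x)\beta(b)$.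

\emph{Case 4: both antimultiplicative.} Let $\Gamma(a,b;x)=S(bxa)-\alpha(a)S(x)\beta(b)$, again antisymmetric. Now $\Gamma(ca,c;x)=S(cxca)-\alpha(a)S(cxc)=\Gamma(a,1;cxc)$ and $\Gamma(c,ac;x)=S(acxc)-S(cxc)\beta(a)=\Gamma(1,a;cxc)$. Hence $\Gamma(ac,c;x)=\Gamma(ca,c;x)$, so $\Gamma([a,c],c;x)=0$ and $\Gamma([a,c],1;x)=0$. Since $\Gamma(ab,1;x)=\Gamma(b,1;xa)+\alpha(b)\Gamma(a,1;x)$, Lemma~\ref{lem:commutators} gives $S(xa)=\alpha(a)S(x)$, antisymmetry gives $S(bx)=S(x)\beta(b)$, and so $S(axb)=\alpha(b)S(x)\beta(a)$.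

On $X'$ the component of Case 3 is $T_1$ and that of Case 4 is $T_2$. Since the other two vanish, $T=T_1+T_2$, and multiplying this by $z_\ell,z_r,\bar z_\ell,\bar z_r$ gives the one-sided formulas.
\end{proof}

\section{Bimodule maps and modular theory}\label{sec:bimodule}

We now carry out the second computation of Section~\ref{sec:matrices} in general. Part (i) of the next proposition replaces \eqref{eq:matrixmod}. In part (ii) the scalar $\operatorname{Tr}\mu$ becomes a central element $d$, the density of $\omega\circ\beta$ with respect to $\chi$; the domination hypothesis provides this density as a contraction.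

\begin{proposition}\label{prop:bimodule}
Let $A$ be a von Neumann algebra, $\chi\in A_*^+$ faithful and $h=\chi^{1/p}$. Let $\alpha,\beta:A\to\mathcal N$ be normal $*$-homomorphisms and $S:L^p(A)\to L^p(\mathcal N)$ a bounded linear map with $S(axb)=\alpha(a)S(x)\beta(b)$. Let $K=S(h)=uk$ be the polar decomposition, with $k=\omega^{1/p}$, $\omega\in\mathcal N_*^+$, and assume $\ell(K)=\alpha(1)$ and $r(K)=\beta(1)=:q$.
\begin{enumerate}
\item[(i)] For $a\in A$ and $t\in\mathbb R$ we have $\sigma^\omega_t(\beta(a))=\beta(\sigma^\chi_t(a))$, where $\sigma^\omega$ is the modular group of $\omega|_{q\mathcal Nq}$; moreover $\alpha(a)u=u\beta(a)$ and $\alpha(a)=u\beta(a)u^*$.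
\item[(ii)] Let $\ker\beta=A(1-c)$ with $c$ a central projection, and $\beta_c=\beta|_{Ac}$. If $\omega\circ\beta\le\chi$, there are $d\in Z(A)$ with $0\le d\le1$, $s(d)=c$, $\omega\circ\beta=\chi(d\,\cdot)$, and a faithful normal conditional expectation $E:q\mathcal Nq\to\beta(A)$ such that
\[
S(\psi^{1/p})=u(\psi\circ Q)^{1/p}\quad(\psi\in A_*^+),\qquad Q(y)=d\,\beta_c^{-1}\bigl(E(qyq)\bigr).
\]
\end{enumerate}
\end{proposition}

\begin{proof}
If $q=0$, then $K=0$, $\alpha=\beta=0$ and $S=0$, and all is trivial with $d=c=0$. Let $q\ne0$ and $B=q\mathcal Nq$. Then $\omega$ is faithful on $B$, as $s(\omega)=r(K)=q$. Write $\sigma=\sigma^\chi$.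

(i) Let $a\in A_a$. Applying $S$ to $ha=\sigma_{-i/p}(a)h$ gives
\begin{equation}\label{eq:Kbeta}
K\beta(a)=\alpha(\sigma_{-i/p}(a))K .
\end{equation}
Its adjoint is $\beta(a^*)K^*=K^*\alpha(\sigma_{i/p}(a^*))$; with $b=\sigma_{i/p}(a^*)$, which runs through $A_a$, this reads $\beta(\sigma_{-i/p}(b))K^*=K^*\alpha(b)$. Hence
\begin{equation}\label{eq:ksq}
k^2\beta(a)=K^*K\beta(a)=K^*\alpha(\sigma_{-i/p}(a))K=\beta(\sigma_{-2i/p}(a))k^2 .
\end{equation}
This is an identity in $L^{p/2}(B)$. Realize it on the Hilbert space $\mathcal H$ of $B\rtimes_{\sigma^\omega}\mathbb R$, where $k=D_\omega^{1/p}$ is positive, self-adjoint and injective. Put $y_w=\beta(\sigma_w(a))$, an entire function of $w$ that is bounded on horizontal strips by (F4). The ordinary product $k^2y_w$ of a closed and a bounded operator is closed, and \eqref{eq:ksq} for $\sigma_w(a)$ says that it is the closure of the ordinary product $y_{w-2i/p}k^2$. So for $\zeta$ in the domain of $k^2$, the vector $y_w\zeta$ is in that domain too, and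
\begin{equation}\label{eq:domain}
k^2y_w\zeta=y_{w-2i/p}k^2\zeta .
\end{equation}
Let $\mathcal H_0=\bigcup_n1_{[1/n,n]}(k)\mathcal H$, a dense subspace since $k$ is injective. We want to show that $k^{-ipt}y_tk^{ipt}$ does not depend on $t$, so we continue its matrix coefficients analytically: for $\xi,\eta\in1_{[1/n,n]}(k)\mathcal H$, with the inner product linear in the first variable, let
\[
G(w)=\langle y_wk^{ipw}\xi,\;k^{ip\bar w}\eta\rangle .
\]
The function $G$ is entire, and it is bounded on horizontal strips since $\|k^{ipw}\xi\|\le n^{p|\operatorname{Im}w|}\|\xi\|$. By \eqref{eq:domain} and self-adjointness of $k^2$,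
\[
G\bigl(w-\tfrac{2i}p\bigr)=\langle y_{w-2i/p}k^2k^{ipw}\xi,\,k^{-2}k^{ip\bar w}\eta\rangle=\langle k^2y_wk^{ipw}\xi,\,k^{-2}k^{ip\bar w}\eta\rangle=G(w).
\]
So $G$ has an imaginary period and is bounded on a strip of that width; it is a bounded entire function, hence constant. The equality $G(t)=G(0)$ for all $\xi,\eta\in\mathcal H_0$ gives $y_t=k^{ipt}y_0k^{-ipt}=D_\omega^{it}\beta(a)D_\omega^{-it}$, that is, $\beta(\sigma_t(a))=\sigma^\omega_t(\beta(a))$. By weak$^*$ density of $A_a$ and normality this holds for all $a\in A$.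

Consequently, for $a\in A_a$ the element $\beta(a)$ is entire for $\sigma^\omega$ with $\sigma^\omega_w(\beta(a))=\beta(\sigma_w(a))$, and (F4) for $\omega$ gives
\begin{equation}\label{eq:Domega}
D_\omega^s\beta(a)=\beta(\sigma_{-is}(a))D_\omega^s\qquad(a\in A_a,\ s>0).
\end{equation}
With $s=1/p$ and $b=\sigma_{-i/p}(a)$, formulas \eqref{eq:Kbeta} and \eqref{eq:Domega} give $\alpha(b)uk=uk\beta(a)=u\beta(b)k$. The element $Z=\alpha(b)u-u\beta(b)$ satisfies $Zk=0$ and $Zq=Z$, and $\ell(k)=q$, so $Z=0$. This holds for $b\in\sigma_{-i/p}(A_a)=A_a$, hence for all $b\in A$. Finally $\alpha(b)=\alpha(b)\alpha(1)=\alpha(b)uu^*=u\beta(b)u^*$.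

(ii) Let $\chi_1=\omega\circ\beta$, $D_1=D_{\chi_1}$, $D=D_\chi$. For $a\in A_a$ and $b\in A$, formula \eqref{eq:Domega} with $s=1$ gives
\[
\chi_1(ab)=\mathrm{tr}\bigl(D_\omega\beta(a)\beta(b)\bigr)=\mathrm{tr}\bigl(\beta(\sigma_{-i}(a))D_\omega\beta(b)\bigr)=\chi_1\bigl(b\,\sigma_{-i}(a)\bigr).
\]
This means $\mathrm{tr}(D_1ab)=\mathrm{tr}(\sigma_{-i}(a)D_1b)$ for all $b$, so $D_1a=\sigma_{-i}(a)D_1$. Thus $D_1$ obeys the same commutation rule as $D$, which should force the ratio of the two to be central.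

\emph{The density $d$.} For $b\in A$ we have $\|D_1^{1/2}b\|_2^2=\chi_1(bb^*)\le\chi(bb^*)=\|D^{1/2}b\|_2^2$. As $D^{1/2}A$ is dense in $L^2(A)$, there is a contraction on $L^2(A)$ sending $D^{1/2}b$ to $D_1^{1/2}b$. It commutes with right multiplications, so by (F1) it is left multiplication by some $c_0\in A$, $\|c_0\|\le1$. Then $D_1^{1/2}=c_0D^{1/2}$, and $D_1=D^{1/2}dD^{1/2}$ with $d=c_0^*c_0$, $0\le d\le1$. For $a\in A_a$ and $a'=\sigma_{-i/2}(a)$, (F4) gives
\[
D^{1/2}da'D^{1/2}=D_1a=\sigma_{-i}(a)D_1=\sigma_{-i/2}(a')D^{1/2}dD^{1/2}=D^{1/2}a'dD^{1/2}.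
\]
Since $D^{1/2}$ has support $1$, cancellation gives $da'=a'd$ for all $a'\in A_a$, so $d\in Z(A)$. By (F2), $D_1=dD$, that is, $\chi_1=\chi(d\,\cdot)$. For $a\ge0$ we have $\chi(da)=\omega(\beta(a))$, which vanishes if and only if $\beta(a)=0$. For $a=1-c$ this gives $\chi(d(1-c))=0$, so $s(d)\le c$; for $a=1-s(d)$ it gives $\beta(1-s(d))=0$, so $1-s(d)\le1-c$. Hence $s(d)=c$.

\emph{The expectation.} The von Neumann subalgebra $\beta(A)\subset B$ has unit $q$ and is $\sigma^\omega$-invariant by (i). Takesaki's theorem gives a faithful normal conditional expectation $E:B\to\beta(A)$ with $\omega\circ E=\omega$ on $B$. The isomorphism $\beta_c:Ac\to\beta(A)$, with (F6), (F5) and (F2), gives an isometry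
\[
\nu:L^p(Ac)\cong L^p(\beta(A))\subset L^p(B)=qL^p(\mathcal N)q
\]
with $\nu(axb)=\beta(a)\nu(x)\beta(b)$ for $a,b\in A$ and $\nu(\theta^{1/p})=(\theta\circ\beta_c^{-1}\circ E(q\cdot q))^{1/p}$ for $\theta\in(Ac)_*^+$. As $s(d)=c$, we can define $S'(x)=u\,\nu(d^{1/p}x)$ for $x\in L^p(A)$. By (F2), $d^{1/p}\psi^{1/p}=(\psi(d\,\cdot))^{1/p}$, so $\nu(d^{1/p}\psi^{1/p})=(\psi\circ Q)^{1/p}$ and $S'(\psi^{1/p})=u(\psi\circ Q)^{1/p}$. It remains to show $S=S'$. For $y'\in\beta(A)$ we have $\chi(d\beta_c^{-1}(y'))=\omega(y')$, so $\chi\circ Q=\omega\circ E(q\cdot q)=\omega$ and $\nu(d^{1/p}h)=k$. Therefore $S'(ah)=u\beta(a)k=\alpha(a)uk=S(ah)$ for $a\in A$, and $Ah$ is dense.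
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Write $J=J_r$, $\pi=\pi_r$, $\rho=\rho_r$, with $\ker\pi=\mathcal M(1-c_\pi)$, $\ker\rho=\mathcal M(1-c_\rho)$ and inverses $\pi^{-1},\rho^{-1}$ as in Theorem~\ref{thm:structure}. Proposition~\ref{prop:bimodule} needs a faithful normal positive functional, which $\mathcal M$ may lack. So we work first in a corner $\mathcal M_e=e\mathcal Me$ with $e=s(\chi)$, on which $\chi$ is faithful. Functionals on $\mathcal M_e$ are identified with the $\psi\in\mathcal M_*^+$ having $s(\psi)\le e$, and $L^p(\mathcal M_e)=eXe$.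

\subsection{The formula on a corner}

\begin{proposition}\label{prop:local}
Let $\chi\in\mathcal M_*^+$, $e=s(\chi)$, and let $u_\chi$ be the polar part of $T(\chi^{1/p})$. Then $u_\chi^*u_\chi=J(e)$. There are positive $d_1,d_2\in Z(\mathcal M_e)$ with $d_1+d_2=e$, $s(d_1)=c_\pi e$, $s(d_2)=c_\rho e$, and faithful normal conditional expectations $E_1^\chi:\pi(e)\mathcal N\pi(e)\to\pi(\mathcal M_e)$, $E_2^\chi:\rho(e)\mathcal N\rho(e)\to\rho(\mathcal M_e)$ such that the normal positive map $Q_\chi:\mathcal N\to\mathcal M_e$,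
\[
Q_\chi(y)=d_1\,\pi^{-1}\bigl(E^\chi_1(\pi(e)y\pi(e))\bigr)+d_2\,\rho^{-1}\bigl(E^\chi_2(\rho(e)y\rho(e))\bigr),
\]
satisfies $Q_\chi(J(a))=a$ for $a\in\mathcal M_e$ and, for all $\psi\in\mathcal M_*^+$ with $s(\psi)\le e$,
\begin{equation}\label{eq:local}
T(\psi^{1/p})=u_\chi(\psi\circ Q_\chi)^{1/p},\qquad|T(\psi^{1/p})|=(\psi\circ Q_\chi)^{1/p}.
\end{equation}
\end{proposition}

\begin{proof}
We may assume $\chi\ne0$. Put $h=\chi^{1/p}$, let $K_i=T_i(h)=u_ik_i$ be polar decompositions with $k_i=\omega_i^{1/p}$, and put $q_1=\pi(e)$, $q_2=\rho(e)$, so that $q_1+q_2=J(e)=f_r(e)$.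

\emph{Step 1: supports.} We claim that
\[
r(K_1)=\pi_r(e),\quad\ell(K_1)=\pi_\ell(e),\quad r(K_2)=\rho_r(e),\quad\ell(K_2)=\rho_\ell(e).
\]
By Proposition~\ref{prop:split}, $K_1=T_1(ehe)=\pi_\ell(e)K_1\pi_r(e)$ and $K_2=\rho_\ell(e)K_2\rho_r(e)$, which gives the inequalities $\le$. For $a\in\mathcal M_e$ we also have
\[
T_1(ah)=\pi_\ell(a)K_1,\quad T_1(ha)=K_1\pi_r(a),\quad T_2(ha)=\rho_\ell(a)K_2,\quad T_2(ah)=K_2\rho_r(a).
\]
Since $\mathcal M_eh$ and $h\mathcal M_e$ are dense in $eXe$, these four formulas show that $T_i(x)=\ell(K_i)T_i(x)r(K_i)$ for $x\in eXe$ and $i=1,2$. Let $y=\pi_r(e)-r(K_1)$, a projection under both $z_r$ and $f_r(e)$. Then $T(x)y=T(x)z_ry=T_1(x)y=0$ for $x\in eXe$, so $y$ is orthogonal to $f_r(e)$, and $y=0$. The projection $y=\rho_r(e)-r(K_2)$ lies under $\bar z_r$ and $f_r(e)$ and has $T(x)y=T_2(x)y=0$. The projections $y=\pi_\ell(e)-\ell(K_1)$ and $y=\rho_\ell(e)-\ell(K_2)$ lie under $f_\ell(e)$ and under $z_\ell$, respectively $\bar z_\ell$, and have $yT(x)=yT_i(x)=0$. So they vanish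 too.

It follows that $K_1\perp K_2$. By (F7), $T(h)=uk$ with $u=u_1+u_2=u_\chi$ and $k=k_1+k_2$ is the polar decomposition, $u^*u_i=q_i$ and $u^*u=J(e)$.

\emph{Step 2: two bimodule maps.} Proposition~\ref{prop:bimodule}(i) applies to $T_1|_{eXe}$ with $A=\mathcal M_e$, $\alpha=\pi_\ell$, $\beta=\pi_r$. It also applies to the map $x^{\mathrm{op}}\mapsto T_2(x)$ on $L^p(\mathcal M_e^{\mathrm{op}})$, with the functional $\chi^{\mathrm{op}}$ and the homomorphisms $\alpha(a^{\mathrm{op}})=\rho_\ell(a)$, $\beta(a^{\mathrm{op}})=\rho_r(a)$: indeed $a^{\mathrm{op}}x^{\mathrm{op}}b^{\mathrm{op}}=(bxa)^{\mathrm{op}}$, $T_2(bxa)=\rho_\ell(a)T_2(x)\rho_r(b)$, and $(\chi^{\mathrm{op}})^{1/p}=h^{\mathrm{op}}$. For part (ii) we need $\omega_1\circ\pi\le\chi$ and $\omega_2\circ\rho\le\chi$ on $\mathcal M_e$.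

\emph{Step 3: the identity $\omega_1\circ\pi+\omega_2\circ\rho=\chi$ on $\mathcal M_e$.} The idea is that $h$ has only one norming functional, and that $T$ pulls the norming functional of $T(h)$ back to it. Let $F(x)=\mathrm{tr}(k^{p-1}u^*T(x))$ for $x\in eXe$, where for $p=1$ the power $0$ of a positive element means its support. Since $T$ is isometric, $\|k\|_p=\|h\|_p$, and H\"older's inequality gives $\|F\|\le\|h\|_p^{p-1}$, while $F(h)=\mathrm{tr}(k^p)=\|h\|_p^p$. Write $F=\mathrm{tr}(b\,\cdot)$ with $b\in L^{p'}(\mathcal M_e)$. We show $b=h^{p-1}$. For $p>1$, both $b$ and $h^{p-1}$ have norm at most $\|h\|_p^{p-1}$ and pair with $h$ to $\|h\|_p^p$; so does their midpoint, which therefore has norm $\|h\|_p^{p-1}$, and strict convexity of $L^{p'}(\mathcal M_e)$ gives $b=h^{p-1}$. For $p=1$ we have $b\in\mathcal M_e$, $\|b\|\le1$ and $\chi(b)=\chi(e)$. Then $e-\operatorname{Re}b\ge0$ and $\chi(e-\operatorname{Re}b)=0$, so $b=e+ib'$ with $b'$ Hermitian, and $\|e+b'^2\|=\|b^*b\|\le1$ forces $b'=0$.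

Now evaluate at $x=ah$, $a\in\mathcal M_e$. On one hand $F(ah)=\mathrm{tr}(h^{p-1}ah)=\chi(a)$. On the other hand $\pi_\ell(a)u_1=u_1\pi(a)$ by Proposition~\ref{prop:bimodule}(i), so
\[
u^*T(ah)=u^*\pi_\ell(a)u_1k_1+u^*u_2k_2\rho(a)=\pi(a)k_1+k_2\rho(a).
\]
Multiply by $k^{p-1}=k_1^{p-1}+k_2^{p-1}$. The cross terms vanish, since $k_1^{p-1}$ and $\pi(a)$ lie in the corner of $q_1$ while $k_2^{p-1}$ and $k_2$ lie in the corner of $q_2$. Hence $F(ah)=\mathrm{tr}(k_1^{p-1}\pi(a)k_1)+\mathrm{tr}(k_2^p\rho(a))=\omega_1(\pi(a))+\omega_2(\rho(a))$.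

\emph{Step 4: conclusion.} Both $\omega_1\circ\pi$ and $\omega_2\circ\rho$ are positive, so both are dominated by $\chi$, and Proposition~\ref{prop:bimodule}(ii) applies to the two maps of Step 2. The kernel of $\pi|_{\mathcal M_e}$ is $\mathcal M_e(e-c_\pi e)$, and the inverse of $\pi|_{\mathcal M_ec_\pi}$ is the restriction of $\pi^{-1}$; likewise for $\rho$. We obtain $d_1,d_2$ with the stated supports, $\omega_1\circ\pi=\chi(d_1\,\cdot)$, $\omega_2\circ\rho=\chi(d_2\,\cdot)$, and expectations $E_1^\chi,E^\chi_2$ such that $T_i(\psi^{1/p})=u_i(\psi\circ Q_i)^{1/p}$, where $Q_1,Q_2$ are the two terms of $Q_\chi$. (For $i=2$ we use $(\psi^{1/p})^{\mathrm{op}}=(\psi^{\mathrm{op}})^{1/p}$ and identify $\mathcal M_e^{\mathrm{op}}$ with $\mathcal M_e$ as an ordered space.) By Step 3, $\chi((d_1+d_2-e)^2)=0$, so $d_1+d_2=e$. For $a\in\mathcal M_e$ we have $J(e)J(a)J(e)=J(a)$, so $q_1J(a)q_1=z_rJ(a)=\pi(a)$ and $q_2J(a)q_2=\rho(a)$; hence $Q_\chi(J(a))=d_1ac_\pi+d_2ac_\rho=d_1a+d_2a=a$. The functional $\psi\circ Q_i$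 has support under $q_i$. So $u_i(\psi\circ Q_i)^{1/p}=u(\psi\circ Q_i)^{1/p}$, and (F7) gives $(\psi\circ Q_1)^{1/p}+(\psi\circ Q_2)^{1/p}=(\psi\circ Q_\chi)^{1/p}$. This is the first formula in \eqref{eq:local}, and the second follows because $s(\psi\circ Q_\chi)\le J(e)=u^*u$.
\end{proof}

\begin{remark}
Before Step 3 we used only that $T$ is bounded, injective and preserves $\perp$. Step 3 needs the norm: the map $T(x_1,x_2)=(x_1,2x_2)$ on $\ell^p_2$ has these three properties, but for it $\omega_1\circ\pi=\chi(d\,\cdot)$ with $d=(1,2^p)$.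
\end{remark}

\subsection{Gluing}
Let $\mathcal E=\{s(\chi):\chi\in\mathcal M_*^+\}$. This set of projections is upward directed, since $s(\varphi)\vee s(\psi)=s(\varphi+\psi)$, and its supremum is $1$, since every nonzero projection dominates the support of a normal state. Limits in $e$ are taken along $\mathcal E$. By normality $J(e)\uparrow J(1)$.

\emph{The partial isometry $w$.} Let $e'=s(\chi')\le e=s(\chi)$. By Proposition~\ref{prop:local} for $\chi'$, the element $|T(\chi'^{1/p})|$ has support $J(e')\le J(e)$. By \eqref{eq:local} for $\chi$ and $\psi=\chi'$, we have $T(\chi'^{1/p})=u_\chi J(e')|T(\chi'^{1/p})|$, and $u_\chi J(e')$ has initial projection $J(e')$. Uniqueness of the polar decomposition gives $u_{\chi'}=u_\chi J(e')$. For $e'=e$ this shows that $u_\chi=:u_e$ depends only on $e$, and in general $u_{e'}=u_eJ(e')$ for $e'\le e$. For $\xi\in H$ and $e'\le e$,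
\[
\|u_e\xi-u_{e'}\xi\|=\|u_e(J(e)-J(e'))\xi\|=\|(J(e)-J(e'))\xi\|\le\|(J(1)-J(e'))\xi\|,
\]
so $(u_e\xi)$ is a Cauchy net. Let $w\in\mathcal N$ be the strong limit of $u_e$. Then $wJ(e)=u_e$, and $\|w\xi\|=\lim\|J(e)\xi\|=\|J(1)\xi\|$, so $w^*w=J(1)$.

\emph{The projection $P$.} Rather than glue the maps $Q_\chi$, we glue their preadjoints, which are intrinsic. For $\psi\in\mathcal M_*^+$ let $\Phi(\psi)\in\mathcal N_*^+$ be defined by $\Phi(\psi)^{1/p}=|T(\psi^{1/p})|$. Then $s(\Phi(\psi))=J(s(\psi))$ and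
\[
T(\psi^{1/p})=u_{s(\psi)}\Phi(\psi)^{1/p}=w\,\Phi(\psi)^{1/p},\qquad\Phi(\psi)=\psi\circ Q_\chi\ \text{ whenever }s(\psi)\le s(\chi).
\]
Taking $\chi=\psi+\psi'$ shows that $\Phi(\psi+\psi')=\Phi(\psi)+\Phi(\psi')$, and $\Phi$ is positively homogeneous. Also $\|\Phi(\psi)\|=\|T(\psi^{1/p})\|_p^p=\|\psi\|$. By additivity, $\Phi(\psi-\psi')=\Phi(\psi)-\Phi(\psi')$ is a well-defined real-linear extension to Hermitian normal functionals. It is contractive, because such a functional is $\psi_+-\psi_-$ with norm $\|\psi_+\|+\|\psi_-\|$. Its complex-linear extension $\Phi:\mathcal M_*\to\mathcal N_*$ is bounded and positive, so $Q=\Phi^*:\mathcal N\to\mathcal M$ is a normal positive map with $\psi\circ Q=\Phi(\psi)$.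

Let $\psi\in\mathcal M_*^+$, $e=s(\psi)$, $a\in\mathcal M$. Since $s(\Phi(\psi))=J(e)$ and $J(e)J(a)J(e)=J(eae)$,
\[
\psi(Q(J(a)))=\Phi(\psi)(J(eae))=\psi\bigl(Q_\psi(J(eae))\bigr)=\psi(eae)=\psi(a).
\]
Hence $Q\circ J=\mathrm{id}$. Also $\psi(Q(1))=\|\Phi(\psi)\|=\psi(1)$, so $Q(1)=1$. Put $P=J\circ Q:\mathcal N\to J(\mathcal M)$. This map is normal and positive, fixes $J(\mathcal M)$ pointwise, and has $P(1)=J(1)$. Since $\psi\circ J^{-1}\circ P=\psi\circ Q=\Phi(\psi)$,
\[
T(\psi^{1/p})=w\,(\psi\circ J^{-1}\circ P)^{1/p}\qquad(\psi\in\mathcal M_*^+),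
\]
where $J$ is a normal Jordan $*$-monomorphism and $w^*w=J(1)$. Theorem~\ref{thm:main} is proved. \qed

\section{Proof of Theorem~\ref{thm:structure}}\label{sec:structure}

\subsection{Every isometry comes from such data}
Keep $J,\pi,\rho,c_\pi,c_\rho,w,Q,\mathcal E$ from Section~\ref{sec:proof}, and put $q_1=z_r=\pi(1)$, $q_2=\bar z_r=\rho(1)$; then $w^*w=J(1)=q_1+q_2$ and $T(\psi^{1/p})=w(\psi\circ Q)^{1/p}$. It remains to glue the local objects $d_i$ and $E_i^\chi$ of Proposition~\ref{prop:local}. Let $e=s(\chi)$. For $s(\psi)\le e$ we have $\psi(eQ(y)e)=\psi(Q(y))=\psi(Q_\chi(y))$, and these $\psi$ separate the points of $\mathcal M_e$. So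
\begin{equation}\label{eq:compress}
eQ(y)e=Q_\chi(y)\qquad(y\in\mathcal N).
\end{equation}

\emph{The central element.} Let $d=Q(q_1)$; then $0\le d\le1$, as $Q$ is positive and unital. Since $\pi(e)q_1\pi(e)=\pi(e)$ and $\rho(e)q_1=0$, formula \eqref{eq:compress} gives $ede=d_1\pi^{-1}(\pi(e))=d_1ec_\pi=d_1\in Z(\mathcal M_e)$. So $ede$ commutes with $eae$ for every $a\in\mathcal M$, and letting $e\uparrow1$ strongly we get $da=ad$. Hence $d$ is central, $d_1=de$ and $d_2=(1-d)e$. Then $s(d)e=s(de)=c_\pi e$ and $s(1-d)e=c_\rho e$ for all $e\in\mathcal E$, so $s(d)=c_\pi$ and $s(1-d)=c_\rho$.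

\emph{Consistency of the local expectations.} Let $0\le y\in\pi(e)\mathcal N\pi(e)$. Then $y\le\|y\|J(e)$, so $0\le Q(y)\le\|y\|e$, and $Q(y)=eQ(y)e=Q_\chi(y)=d\,\pi^{-1}(E_1^\chi(y))$. Applying $\pi$ and using linearity,
\[
\pi(d)E_1^\chi(y)=\pi(Q(y))\qquad(y\in\pi(e)\mathcal N\pi(e)).
\]
The support of $\pi(d)$ is $\pi(s(d))=\pi(c_\pi)=q_1$, so $\pi(d)$ is injective on $q_1H$. The right side does not involve $\chi$. Hence $E_1^\chi=:E^{(e)}$ depends only on $e$, and $E^{(e')}$ extends $E^{(e)}$ for $e\le e'$.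

\emph{The expectation $E_1$.} For $y\in q_1\mathcal Nq_1$ put $y_e=E^{(e)}(\pi(e)y\pi(e))$. Then $\|y_e\|\le\|y\|$, and for $e\le e'$ the module property of $E^{(e')}$ gives $\pi(e)y_{e'}\pi(e)=E^{(e')}(\pi(e)y\pi(e))=y_e$. So for $\xi,\eta\in\pi(e)H$ the numbers $\langle y_{e'}\xi,\eta\rangle$ are constant for $e'\ge e$. As $\bigcup_e\pi(e)H$ is dense in $q_1H$, the bounded net $y_e$ converges weakly to an element $E_1(y)$ of the von Neumann algebra $\pi(\mathcal M)$, with
\begin{equation}\label{eq:E1}
\pi(e)E_1(y)\pi(e)=E^{(e)}(\pi(e)y\pi(e))\qquad(e\in\mathcal E).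
\end{equation}
The map $E_1$ is linear, positive and contractive. It fixes $\pi(\mathcal M)$, since $y_e=\pi(e)y\pi(e)\to y$ for $y\in\pi(\mathcal M)$. By Tomiyama's theorem it is a conditional expectation. It is normal: if $0\le y_i\uparrow y$ and $y'=\sup E_1(y_i)$, then \eqref{eq:E1} and normality of $E^{(e)}$ give $\pi(e)y'\pi(e)=\pi(e)E_1(y)\pi(e)$ for all $e$, so $y'=E_1(y)$. It is faithful: if $y\ge0$ and $E_1(y)=0$, then $\pi(e)y\pi(e)=0$ by \eqref{eq:E1} and faithfulness of $E^{(e)}$, so $y^{1/2}\pi(e)=0$ for all $e$, and $y=0$.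

The last two paragraphs use about $\pi$ only normality, $\pi(da)=\pi(d)\pi(a)$ for central $d$, and $\pi(eae)=\pi(e)\pi(a)\pi(e)$. These hold for $\rho$, so with $\rho,1-d,q_2$ in place of $\pi,d,q_1$ we obtain $E_2$ and the analogue of \eqref{eq:E1}.

\emph{The formula for $Q$.} Let $Q'(y)$ be the expression in Theorem~\ref{thm:structure}. By \eqref{eq:E1}, $e\,\pi^{-1}(E_1(q_1yq_1))e=\pi^{-1}(E^{(e)}(\pi(e)y\pi(e)))$, and likewise for $\rho$. With $d_1=de$ and $d_2=(1-d)e$ this gives $eQ'(y)e=Q_\chi(y)=eQ(y)e$ for all $e=s(\chi)\in\mathcal E$. Hence $Q=Q'$.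

\subsection{All data give isometries}
Let data as in Theorem~\ref{thm:structure} be given, $\chi\in\mathcal M_*^+$ and $e=s(\chi)$. By the module property, $E_1$ restricts to a faithful normal conditional expectation of $\pi(e)\mathcal N\pi(e)$ onto $\pi(e)\pi(\mathcal M)\pi(e)=\pi(\mathcal M_e)\cong\mathcal M_ec_\pi$, and it preserves the faithful functional $\chi\circ\pi^{-1}\circ E_1$ on $\pi(e)\mathcal N\pi(e)$. The same holds for $E_2$, with $\rho(\mathcal M_e)\cong(\mathcal M_ec_\rho)^{\mathrm{op}}$. By (F5), (F6) and (F2), for every $1\le s<\infty$ there are isometries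
\[
\nu_1:L^s(\mathcal M_ec_\pi)\to q_1L^s(\mathcal N)q_1,\qquad\nu_2:L^s((\mathcal M_ec_\rho)^{\mathrm{op}})\to q_2L^s(\mathcal N)q_2,
\]
compatible with products, adjoints and $\mathrm{tr}$. For $\theta\in\mathcal M_*^+$ with $s(\theta)\le ec_\pi$ we have $\nu_1(\theta^{1/s})=(\theta\circ\pi^{-1}\circ E_1(\pi(e)\cdot\pi(e)))^{1/s}=(\theta\circ\pi^{-1}\circ E_1(q_1\cdot q_1))^{1/s}$, the last equality by the module property and $\theta=\theta(e\cdot e)$; and for $s(\theta)\le ec_\rho$ we have $\nu_2((\theta^{1/s})^{\mathrm{op}})=(\theta\circ\rho^{-1}\circ E_2(q_2\cdot q_2))^{1/s}$. Since $s(d)=c_\pi$ and $s(1-d)=c_\rho$, we can define on $L^p(\mathcal M_e)$ the linear map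
\begin{equation}\label{eq:construct}
T(x)=w\Bigl[\nu_1\bigl(d^{1/p}x\bigr)+\nu_2\Bigl(\bigl((1-d)^{1/p}x\bigr)^{\mathrm{op}}\Bigr)\Bigr].
\end{equation}
For $x=\psi^{1/p}$ with $s(\psi)\le e$, (F2) shows that the two terms in the bracket are the $p$-th roots of $\psi(d\,\pi^{-1}(E_1(q_1\cdot q_1)))$ and $\psi((1-d)\rho^{-1}(E_2(q_2\cdot q_2)))$. These functionals have supports under $q_1$ and $q_2$ and sum $\psi\circ Q$, so $T(\psi^{1/p})=w(\psi\circ Q)^{1/p}$ by (F7). This value does not depend on $\chi$, and the elements $\psi^{1/p}$ span $L^p(\mathcal M_e)$; so the map defined by $\chi+\chi'$ extends the maps defined by $\chi$ and by $\chi'$. Any finitely many elements of $L^p(\mathcal M)$ are combinations of finitely many $\psi_j^{1/p}$ and so lie in $L^p(\mathcal M_e)$ for $e=s(\sum\psi_j)$. Thus \eqref{eq:construct} defines a linear map on $L^p(\mathcal M)$, the unique one with the prescribed values. The two terms in the bracket are orthogonal and $w^*w=q_1+q_2$, so by (F7) and (F2)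
\[
\|T(x)\|_p^p=\|d^{1/p}x\|_p^p+\|(1-d)^{1/p}x\|_p^p=\mathrm{tr}(d|x|^p)+\mathrm{tr}((1-d)|x|^p)=\|x\|_p^p .
\]

\subsection{Contractive complementation}
Let $1<p<\infty$ and let $T=T_p$ be given by data as above. The data do not involve $p$, so \eqref{eq:construct} with $p'$ in place of $p$ defines an isometry $T_{p'}:L^{p'}(\mathcal M)\to L^{p'}(\mathcal N)$. Let $x\in L^p(\mathcal M)$ and $x'\in L^{p'}(\mathcal M)$, and choose $e\in\mathcal E$ with $x=exe$, $x'=ex'e$. In $T_{p'}(x')^*T_p(x)$ the factor $w^*w=q_1+q_2$ acts as the identity and the cross terms vanish because $q_1q_2=0$. Since $(x'^{\,\mathrm{op}})^*x^{\mathrm{op}}=(xx'^*)^{\mathrm{op}}$ and $d^{1/p'}d^{1/p}=d$,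
\[
\mathrm{tr}\bigl(T_{p'}(x')^*T_p(x)\bigr)=\mathrm{tr}(d\,x'^*x)+\mathrm{tr}((1-d)\,xx'^*)=\mathrm{tr}(x'^*x).
\]
Define $V:L^p(\mathcal N)\to L^p(\mathcal M)$ by $\mathrm{tr}(x'^*V(y))=\mathrm{tr}(T_{p'}(x')^*y)$ for all $x'\in L^{p'}(\mathcal M)$. By (F1) this is a well-defined linear contraction, and the last display says $VT_p=\mathrm{id}$. Hence $T_pV$ is a contractive projection of $L^p(\mathcal N)$ onto the range of $T_p$. Theorem~\ref{thm:structure} is proved. \qed

\begin{thebibliography}{9}

\bibitem{BW} Bunce and Wright, \emph{The Mackey--Gleason problem}, Bull. AMS \textbf{26} (1992).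

\bibitem{JX} Junge and Xu, Ann. Probab. \textbf{31} (2003).

\bibitem{RX} Raynaud and Xu, J. Funct. Anal. \textbf{203} (2003).

\bibitem{Sherman} David Sherman, \emph{On the structure of isometries between noncommutative $L^p$ spaces}, arXiv:math/0311336 (2003).

\bibitem{Stormer} St{\o}rmer, Trans. AMS \textbf{120} (1965).

\end{thebibliography}
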